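# Positive Ricci curvature, infinite fundamental group, and volume growth below $r^2$

## 1. Diameter of spheres, volume growth, lengths of loops, parallel forms

Throughout, $M=M^n$ with $n\ge 2$ is a connected Riemannian manifold, $d$ is its distance, $B_r(x)$ is the open metric ball, $p\in M$ is a fixed base point, $\rho=d(p,\cdot)$, $B_r=B_r(p)$.

**Definition 1.1.** $M$ is *open* if it is complete and noncompact.

Our standard example is the plane $P=\mathbb R^2$ with the rotationally symmetric metric
$$g_P=dr^2+\phi(r)^2d\theta^2,\qquad \phi(r)=r(1+r^2)^{-1/5}.$$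
It is smooth at $0$ because $\phi$ is odd and $\phi'(0)=1$, and complete because $r$ is the distance to the origin and $r$-bounded closed sets are compact. One computes
$$\phi'=(1+r^2)^{-6/5}\left(1+\tfrac35r^2\right),\qquad -\frac{\phi''}{\phi}=\frac{\frac65+\frac6{25}r^2}{(1+r^2)^2}>0 .\tag{1.1}$$
So $P$ has positive curvature.

In a complete manifold $\partial B_s=\{\rho=s\}$ for $s>0$: a point with $\rho=s$ is a limit of points on a minimal segment to $p$, where $\rho<s$. If $M$ is open there is a *ray* $\gamma$ from $p$, a unit speed curve with $d(\gamma(s),\gamma(t))=|s-t|$. In particular $\gamma(s)\in\partial B_s$. We fix $\gamma$ once and for all.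

**Definition 1.2.** An open manifold $M$ has *sublinear diameter growth* if
$$\lim_{r\to\infty}\frac{\mathrm{diam}(\partial B_r(p))}{r}=0,$$
the diameter being measured with the distance $d$ of $M$.

Example: in $P$, with $p=0$, any two points of $\partial B_r$ are joined by an arc of length at most $\pi\phi(r)\le\pi r^{3/5}$, so $P$ has sublinear diameter growth. Non-examples: in $\mathbb R^n$ the diameter is $2r$; in the flat cylinder $\mathbb R\times S^1$ the points $(\pm r,0)$ of $\partial B_r$ are at distance $2r$.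

The way the hypothesis is used is always this: *every point of $\partial B_s$ is within $\mathrm{diam}\,\partial B_s=o(s)$ of $\gamma(s)$.* From far away, $M$ looks like the half-line $\gamma$. The condition does not depend on $p$: if $d(p,q)=d_0$ and $x\in\partial B_r(q)$, then $|\rho(x)-r|\le d_0$, so $x$ is within $\mathrm{diam}\,\partial B_{\rho(x)}+d_0=o(r)$ of $\gamma(r)$.

**Definition 1.3.** $V(r)=\mathrm{vol}\,B_r(p)$. If $\mathrm{Ric}\ge0$, the *relative volume growth* is $\mathrm{RV}(s)=\limsup_{r\to\infty}V(rs)/V(r)$ for $s\ge1$.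

Example: in $\mathbb R^n$, $V(r)=\omega_nr^n$ and $\mathrm{RV}(s)=s^n$. In $P$, $V(r)=2\pi\int_0^r\phi$ is asymptotic to $\frac{5\pi}4r^{8/5}$, so $\mathrm{RV}(s)=s^{8/5}$.

**Definition 1.4.** Let $\pi:\tilde M\to M$ be the universal cover, $\Gamma=\pi_1(M)$ its deck group, $\tilde p\in\pi^{-1}(p)$. The *length* of $g\in\Gamma$ is $|g|=d(\tilde p,g\tilde p)$. Balls in $\tilde M$ are written $\tilde B$.

Since $\Gamma$ acts by isometries, $d(g\tilde p,h\tilde p)=|g^{-1}h|$ and $|gh|\le|g|+|h|$. Only finitely many $g$ have $|g|\le R$. Example: for $P\times S^1$ with $S^1$ of length $2\pi$, $\tilde M=P\times\mathbb R$, $\Gamma=\mathbb Z$ and $|k|=2\pi|k|_{\mathbb Z}$. Section 3 shows a metric where $|k|$ grows only like $|k|_{\mathbb Z}^{5/6}$ at most.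

**Definition 1.5.** A 1-form $\alpha$ is *parallel* if $\nabla\alpha=0$.

Example: $dt$ on $P\times S^1$, where $t$ is the coordinate of $S^1$. A parallel form has constant norm and $\mathrm{Ric}(\alpha^\sharp,\alpha^\sharp)=0$. If it is nonzero, de Rham's theorem splits $\tilde M$ isometrically as $\mathbb R\times N$.

## 2. Four conditions, and the theorems

Consider four conditions on an open manifold $M$:

1. $\mathrm{Ric}>0$;
2. sublinear diameter growth;
3. $V(r)/r^{1+\delta}\to0$ for some $\delta\in(0,1)$;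
4. $\pi_1(M)=\mathbb Z$.

Can one manifold satisfy all four? The problem, from Dimitri Navarro, Jiayin Pan, Xingyu Zhu, "Complete manifolds with nonnegative Ricci curvature and slow relative volume growth", arXiv:2604.14537 (2026), asks to construct one. Three facts form its background. First, if $\mathrm{Ric}\ge0$, $\mathrm{Ric}>0$ at some point, the diameter growth is sublinear and $\mathrm{RV}(s)/s^{1+\delta}\to0$ for some $\delta\in(0,1)$, then $\pi_1(M)$ is finite. Second, for $\mathrm{Ric}\ge 0$ and $\beta>0$, $\mathrm{RV}(s)/s^\beta\to0$ implies $V(r)/r^\beta\to0$, but not conversely; so condition 3 is weaker than the one in the first fact. Third, among known examples with $\mathrm{Ric}>0$ and $\pi_1=\mathbb Z$ the smallest volume growth is quadratic.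

The answer is that no such manifold exists, and the exponent $2$ is the true threshold.

**Theorem A.** Let $M$ be open with $\mathrm{Ric}\ge0$ and sublinear diameter growth, and let $\chi:\Gamma\to\mathbb R$ be a nonzero homomorphism. If $\liminf_{r\to\infty}V(r)/r^{2-\sigma}<\infty$ for some $\sigma>0$, then $M$ carries a nonzero parallel 1-form. Hence $\tilde M$ is isometric to $\mathbb R\times N$, and $\mathrm{Ric}$ is positive definite at no point.

**Corollary.** There is no open $M$ with $\mathrm{Ric}>0$, sublinear diameter growth, $V(r)/r^{1+\delta}\to0$ for some $\delta\in(0,1)$, and $\pi_1(M)=\mathbb Z$.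

(Apply Theorem A with $\sigma=1-\delta$ and $\chi:\mathbb Z\hookrightarrow\mathbb R$.)

**Theorem B.** Let $M$ be open with $\mathrm{Ric}\ge0$, sublinear diameter growth and infinite $\pi_1(M)$. Then (a) $\tilde M$ splits isometrically as $\mathbb R\times N$, or (b) for every $\sigma>0$ there is $c_\sigma>0$ with $V(r)\ge c_\sigma r^{2-\sigma}$ for all $r\ge1$. If $\mathrm{Ric}>0$ at one point, (b) holds.

**Theorem C.** On $\mathbb R^3\times S^1$ there is a complete metric with $\mathrm{Ric}>0$, sublinear diameter growth and $C^{-1}r^2\le V(r)\le Cr^2$ for $r\ge1$.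

## 3. Products and warped products by hand

**Dropping the fundamental group.** The plane $P$ satisfies 1, 2 and 3: $V(r)\le 2\pi\int_0^r s^{3/5}ds=\frac{5\pi}4r^{8/5}$, so any $\delta\in(\frac35,1)$ works. But $\pi_1(P)=1$.

**Dropping positivity.** Let $M=P\times S^1$ with base point $p$ over the origin of $P$. Then $\mathrm{Ric}\ge0$ and $\pi_1=\mathbb Z$. Since $r\le\rho\le r+\pi$, we have $\partial B_R\subset\{R-\pi\le r\le R\}$, so its diameter is at most $2\pi+\pi\phi(R)+\pi=o(R)$; and $V(R)\le4\pi^2\int_0^R\phi=O(R^{8/5})$. So 2, 3 and 4 hold, but $\mathrm{Ric}(\partial_t,\partial_t)=0$ and $dt$ is parallel. Theorem A says that a parallel form is the only way to have this.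

**Dropping slow volume: proof of Theorem C.** On $\mathbb R^3\times S^1$ put
$$g=dr^2+\phi(r)^2ds^2_{S^2}+h(r)^2d\theta^2,\qquad \phi=r(1+r^2)^{-1/5},\quad h=(1+r^2)^{-1/10}.$$
As $\phi$ is odd with $\phi'(0)=1$ and $h$ is even and positive, $g$ is smooth and complete. For such a doubly warped metric the Ricci tensor is diagonal, with values
$$\mathrm{Ric}(\partial_r)=-2\frac{\phi''}\phi-\frac{h''}h,\qquad \mathrm{Ric}(e_\theta)=-\frac{(\phi^2h')'}{\phi^2h},\qquad \mathrm{Ric}(e_{S^2})=-\frac{\phi''}\phi+\frac{1-\phi'^2}{\phi^2}-\frac{\phi'h'}{\phi h}.\tag{3.1}$$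

From $h'=-\frac15r(1+r^2)^{-11/10}$ we get $-h''/h=\frac15\,\frac{1-\frac65r^2}{(1+r^2)^2}$. With (1.1),
$$\mathrm{Ric}(\partial_r)=\frac{\frac{12}5+\frac15+\left(\frac{12}{25}-\frac6{25}\right)r^2}{(1+r^2)^2}>0 .$$
Next, $\phi^2h'=-\frac15\big(\frac{r^2}{1+r^2}\big)^{3/2}$ has negative derivative for $r>0$, so $\mathrm{Ric}(e_\theta)>0$ there; near $0$ the derivative is $-\frac35r^2(1+o(1))$ and $\phi^2h\sim r^2$, so the limit at $r=0$ is $\frac35>0$. Finally, $(1+r^2)^{6/5}\ge1+\frac65r^2>1+\frac35r^2$ gives $0<\phi'<1$ for $r>0$, and $h'\le0$, so all three terms of $\mathrm{Ric}(e_{S^2})$ are $\ge0$ and the first is positive. At $r=0$: $\phi'=1-\frac35r^2+O(r^4)$, so the limit is $\frac65+\frac65+\frac15>0$. Thus $\mathrm{Ric}>0$ everywhere.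

Let $r(p)=0$. The function $r$ is 1-Lipschitz and the circle $\{r=0\}$ has length $2\pi$, so $r\le\rho\le r+\pi$ and $\partial B_R\subset\{R-\pi\le r\le R\}$. Moving two points radially to $\{r=R\}$ and then along the sphere and the circle,
$$\mathrm{diam}\,\partial B_R\le2\pi+\pi\phi(R)+\pi h(R)\le C+CR^{3/5}=o(R).$$
The volume density in $r$ is $8\pi^2\phi^2h=8\pi^2r^2(1+r^2)^{-1/2}\le8\pi^2r$, so $V(R)\le4\pi^2R^2$. For $R\ge2\pi$ we have $B_R\supset\{r<R-\pi\}\supset\{r<R/2\}$, and $r^2(1+r^2)^{-1/2}\ge r/\sqrt2$ for $r\ge1$, so $V(R)\ge\frac{4\pi^2}{\sqrt2}\left(\frac{R^2}4-1\right)\ge cR^2$. For $1\le R\le2\pi$, $V(R)\ge V(1)\ge V(1)R^2/(4\pi^2)$. $\square$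

Here long words are short loops: on the universal cover $\mathbb R^3\times\mathbb R$, go out to radius $R$, travel $2\pi k$ in $\theta$, come back. This gives $|k|\le2R+2\pi|k|_{\mathbb Z}R^{-1/5}$, and $R=|k|_{\mathbb Z}^{5/6}$ yields $|k|\le(2+2\pi)|k|_{\mathbb Z}^{5/6}$.

**Why a warped product cannot do better when $\phi$ is concave.** Let $\phi,h$ now be any warping functions on $\mathbb R^3\times S^1$ with $\mathrm{Ric}>0$ and $\phi$ concave. By (3.1), $\phi^2h'$ is strictly decreasing and vanishes at $0$, so $\phi^2h'\le-a$ for $r\ge1$, some $a>0$. Hence $h(s)\ge h(s)-h(2r)\ge a\int_s^{2r}\phi^{-2}$ for $1\le r\le s\le2r$. Concavity and $\phi(0)=0$ give $\phi(s)/\phi(t)\ge s/t\ge\frac12$ for $r\le s\le t\le2r$. So the region between $r$ and $2r$ has volume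
$$8\pi^2\int_r^{2r}\phi^2h\,ds\ \ge\ 8\pi^2a\iint_{r<s<t<2r}\frac{\phi(s)^2}{\phi(t)^2}\,ds\,dt\ \ge\ 8\pi^2a\cdot\frac14\cdot\frac{r^2}2=\pi^2ar^2 .$$
This region lies in a ball of radius $2r+O(1)$: the volume is at least quadratic.

**The same computation in a form that generalizes.** Let $\alpha=d\theta$. It is closed and coclosed, and $v:=|\alpha|^2=h^{-2}$. Let $F(r)$ satisfy $F'=1/(8\pi^2\phi^2h)$; it is harmonic, and its flux $\int_{r=\mathrm{const}}|\nabla F|$ is $1$. Use $\xi=F$ as the radial variable and let $m(\xi)=\int_{F=\xi}v|\nabla F|$, which here is just $h^{-2}$. Then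
$$\frac{d\log m}{d\xi}=8\pi^2\phi^2h\cdot\Big(-\frac{2h'}h\Big)=-16\pi^2\phi^2h',$$
and $\mathrm{Ric}(e_\theta)\ge0$ says exactly that this is nondecreasing. So $\log m$ *is a convex function of* $\xi$, and unless $h$ is constant $m$ grows exponentially in $\xi$. On the other hand we expect $\xi\approx r^2/V(r)$ or more at radius $r$. If $m$ is at most a power of $r$ and $V(r)\le r^{2-\sigma}$, these statements collide. The proof of Theorem A does this on a general $M$.

## 4. What Bochner's formula alone gives

Suppose that on a general $M$ we have produced (as we shall) two objects.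

* A closed and coclosed form $\alpha\ne0$ with $v=|\alpha|^2\le C_\alpha r^N$ on $B_r$, where $N$ depends on $n$ only.
* A function $f\ge0$, harmonic outside a compact set $\bar D$ and $0$ on $\bar D$, with $\int_{f=\xi}|\nabla f|=1$ on its compact regular levels, and with $\mu(r)=\min_{\partial B_r}f\ge cr^2/V(r)$ and $\{f<\mu(r)\}\subset B_r$.

Let $m(\xi)=\int_{f=\xi}v|\nabla f|$, a weighted mean of $v$. Bochner's formula $\Delta v=2|\nabla\alpha|^2+2\mathrm{Ric}(\alpha^\sharp,\alpha^\sharp)\ge0$ gives $m'(\xi)=\int_{\{f<\xi\}}\Delta v$, which is nondecreasing and positive from some point on, if $v$ is not harmonic. So $m(\xi)$ grows at least linearly. If $V(r)\le\Lambda r^{2-\sigma}$ along a sequence, comparing at $\xi=\mu(r)\ge c\,r^\sigma$ gives $r^\sigma\lesssim m(\mu(r))\lesssim r^N$. This is a contradiction only if $N<\sigma$, and nothing makes $N$ small.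

One can be more careful. From $\nabla v=2\langle\nabla\alpha,\alpha\rangle$ we get $|\nabla v|^2\le4|\nabla\alpha|^2v\le2v\,\Delta v$. Integrating over level sets, Cauchy–Schwarz turns this into $(m')^2\le2mm''$, so $(m/m')'=1-mm''/(m')^2\le\frac12$ and $m(\xi)\ge a\xi^2$ for large $\xi$. Now $r^{2\sigma}\lesssim r^N$: still no contradiction. The inequality $(m')^2\le2mm''$ can give no more, because $m=\xi^2$ satisfies it with equality.

To win for every $\sigma$ we need $(m/m')'\le\epsilon$ for every $\epsilon>0$, with $N$ fixed. In the model of Section 3 the constant $2$ is replaced by $1$, i.e. $(m')^2\le mm''$. What is special there? The form $d\theta$ is orthogonal to $\nabla F$. Looking for where this enters: $\langle\nabla v,\nabla f\rangle=2\nabla\alpha(\alpha^\sharp,\nabla f)$ and $\nabla\alpha$ is a *symmetric* tensor, so it pairs only with the symmetric part of $\alpha^\sharp\otimes\nabla f$, and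
$$|\mathrm{sym}(a\otimes b)|^2=\tfrac12\left(|a|^2|b|^2+\langle a,b\rangle^2\right).\tag{4.1}$$
For $a\perp b$ this is half of $|a\otimes b|^2$. So the factor $2$ is lost only to the extent that $\alpha(\nabla f)$ is not small. And $\alpha(\nabla f)$ should be small: $\alpha$ is divergence-free, so its flux through every level of $f$ vanishes; the levels of $f$ lie in small balls, by sublinear diameter growth; and a function with mean zero on a small ball is small by the Poincaré inequality. That is the plan. Sections 6 and 7 make $\alpha$, Section 8 makes $f$, Sections 9–11 carry out the argument.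

## 5. Estimates for $\mathrm{Ric}\ge0$

From now on $M$ is open with $\mathrm{Ric}\ge0$ and sublinear diameter growth. $C,c>0$ denote constants depending only on $n$, changing from line to line. "For large $r$" allows dependence on everything else. The following textbook facts are used on $M$ and on $\tilde M$.

* **(F1) Bishop–Gromov.** $\mathrm{vol}\,B_{\lambda r}(x)\le\lambda^n\mathrm{vol}\,B_r(x)$ for $\lambda\ge1$.
* **(F2) Poincaré (Buser).** $\int_{B_R(x)}|u-\bar u|^2\le CR^2\int_{B_{2R}(x)}|\nabla u|^2$, with $\bar u$ the mean of $u$ over $B_R(x)$.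
* **(F3) Cheng–Yau and Harnack.** If $w>0$ is harmonic on $B_{2a}(x)$, then $|\nabla w|\le\frac Caw$ on $B_a(x)$. Integrating $|\nabla\log w|\le C/a$ along minimal segments to $x$ gives $\sup_{B_a(x)}w\le C\inf_{B_a(x)}w$. Applied to $w+\epsilon$, $\epsilon\downarrow0$, both hold for $w\ge0$.
* **(F4) Mean value inequality (Li–Schoen).** For $u\ge0$ subharmonic, $\sup_{B_R(x)}u\le C\,\mathrm{vol}(B_{2R}(x))^{-1}\int_{B_{2R}(x)}u$.
* **(F5) Abresch–Gromoll.** Let $n\ge3$, let $\beta$ be a minimal segment from $a$ to $b$, $l=d(x,\beta)$, $s=\min(d(x,a),d(x,b))$. If $l\le s/2$, then $d(x,a)+d(x,b)-d(a,b)\le C(l^n/s)^{1/(n-1)}$. For $n=2$ we apply this in the product with $\mathbb R$, inside a slice, where distances and segments are unchanged; so it holds with $n$ replaced by $\hat n=\max(n,3)$.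
* **(F6) Bochner.** If $\alpha$ is closed and coclosed, $\Delta|\alpha|^2=2|\nabla\alpha|^2+2\mathrm{Ric}(\alpha^\sharp,\alpha^\sharp)$.
* **(F7) Coarea.** $\int G|\nabla F|=\int\big(\int_{F=\xi}G\big)d\xi$ for $F$ locally Lipschitz and $G\ge0$ measurable or $G|\nabla F|$ integrable.

## 6. Long loops are products of shorter ones

The purpose of this section is to control a homomorphism on loops of length $20r$ by its values on loops of length $r/10$.

**Lemma 6.1.** There are $\eta=\eta(n)\in(0,1)$ and $r_0$ such that every $g\in\Gamma$ with $|g|\ge r_0$ is a product $g=g_1g_2$ with $|g_i|\le(1-\eta)|g|$.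

*Proof.* Let $L=|g|$, $\tilde c$ a minimal segment from $\tilde p$ to $g\tilde p$, $\tilde m=\tilde c(L/2)$, $m=\pi(\tilde m)$, $s=d(p,m)\le L/2$. Lifting a minimal segment from $m$ to $p$ to start at $\tilde m$ gives $h\in\Gamma$ with $d(h\tilde p,\tilde m)=s$. Then $|h|\le\frac L2+s$ and $|h^{-1}g|=d(h\tilde p,g\tilde p)\le s+\frac L2$. If $s\le(\frac12-\eta)L$, the factorization $g=h\cdot h^{-1}g$ is what we want. So the idea is to show that the midpoint of a long minimal loop cannot be at distance almost $L/2$ from $p$.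

Suppose $s>(\frac12-\eta)L$, where $\eta$ will be chosen $<\frac14$. Let $\varepsilon>0$. For $L$ large, $d(m,\gamma(s))\le\mathrm{diam}\,\partial B_s\le\varepsilon s$. Put $y=\gamma(s+L)$ and lift the path $m\to\gamma(s)\to y$ from $\tilde m$; let $\tilde y$ be its endpoint. Then
$$L=\rho(y)-\rho(m)\le d(m,y)\le d(\tilde m,\tilde y)\le\varepsilon s+L,\qquad d(\tilde p,\tilde y),\ d(g\tilde p,\tilde y)\ge d(p,y)=s+L .$$
Let $0<\lambda\le\frac18$ and let $\tilde x$ be the point on a minimal segment from $\tilde m$ to $\tilde y$ with $d(\tilde m,\tilde x)=\lambda L$. Then $d(\tilde x,\tilde y)\le\varepsilon s+L-\lambda L$, so both $d(\tilde p,\tilde x)$ and $d(g\tilde p,\tilde x)$ are at least $s+L-(\varepsilon s+L-\lambda L)=s+\lambda L-\varepsilon s$. As $(\frac12-\eta)L<s\le\frac L2$,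
$$d(\tilde p,\tilde x)+d(g\tilde p,\tilde x)-L\ge(2\lambda-2\eta-\varepsilon)L .$$
So leaving $\tilde c$ at its midpoint produces excess linear in $\lambda$. Abresch–Gromoll forbids this: $d(\tilde x,\tilde c)\le\lambda L\le\frac L8$ and $d(\tilde x,\tilde p),d(\tilde x,g\tilde p)\ge\frac L2-\lambda L\ge\frac{3L}8$, so (F5) applies and the left side is at most $C\lambda^{1+1/(\hat n-1)}L\le\frac\lambda2L$ if $\lambda=\lambda(n)$ is small. With $\eta=\varepsilon=\lambda/4$ we get $\frac54\lambda\le\frac12\lambda$, a contradiction. $\square$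

**Consequences.** Let $r\ge10r_0$ and $|g|\le20r$. Split every factor of length $>r/10\ge r_0$ by Lemma 6.1. After $k$ rounds all factors have length at most $\max(\frac r{10},(1-\eta)^k20r)$, and there are at most $2^k$ of them. Taking $(1-\eta)^k\le\frac1{200}$:
$$\text{for }r\ge10r_0,\ \text{every } g \text{ with } |g|\le20r \text{ is a product of at most } C \text{ elements of length}\le r/10.\tag{6.1}$$
Likewise, splitting while a factor has length $\ge r_0$, we see that $\Gamma$ is generated by the finite set $\{|g|<r_0\}$.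

**Counting.** We compare integrals upstairs and downstairs. Let $S(R)=\#\{g:|g|\le R\}$. For $x\in B_R$ choose $\tilde x_0$ over $x$ with $d(\tilde p,\tilde x_0)=\rho(x)$. If $g\tilde x_0\in\tilde B_R(\tilde p)$, then $|g|\le d(\tilde p,g\tilde x_0)+d(g\tilde x_0,g\tilde p)\le2R$. If $|g|\le2R$, then $g\tilde x_0\in\tilde B_{3R}(\tilde p)$. So $x$ has at most $S(2R)$ preimages in $\tilde B_R(\tilde p)$ and at least $S(2R)$ in $\tilde B_{3R}(\tilde p)$: for $F\ge0$ on $M$,
$$\int_{\tilde B_R(\tilde p)}F\circ\pi\le S(2R)\int_{B_R}F,\qquad \mathrm{vol}\,\tilde B_{3R}(\tilde p)\ge S(2R)V(R).\tag{6.2}$$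
Dividing, and using (F1) upstairs, the mean of $F\circ\pi$ over $\tilde B_R(\tilde p)$ is at most $3^n$ times the mean of $F$ over $B_R$. Also, with balls centered at $\tilde p$,
$$S(10r)\le\frac{\mathrm{vol}\,\tilde B_{15r}}{V(5r)}\le15^n\,\frac{\mathrm{vol}\,\tilde B_r}{V(r)}\le15^nS(2r).\tag{6.3}$$

## 7. A harmonic 1-form whose energy doubles

Let $\chi:\Gamma\to\mathbb R$ be a nonzero homomorphism. We want a closed, coclosed $\alpha$ on $M$ with periods $\chi$ and polynomially bounded norm.

**Equivariant functions.** Let $\mathcal T(r)$ be the set of $t\in H^1_{loc}(\pi^{-1}(B_r))$ with $t\circ g=t+\chi(g)$ for all $g\in\Gamma$ and $|dt|\in L^2(B_r)$; since $dt$ is $\Gamma$-invariant, it lives on $B_r$. Example: on $P\times S^1$ with $\chi(k)=2\pi k$, the coordinate $t$ of the line factor in $P\times\mathbb R$ is in every $\mathcal T(r)$, and $dt$ is the parallel form. In general $\mathcal T(r)\ne\emptyset$: by de Rham's theorem a smooth closed form on $M$ represents $\chi$, and its primitive on $\tilde M$ belongs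 to $\mathcal T(r)$, because $B_r$ is relatively compact.

**Step 7.1: minimizers exist.** Differences of elements of $\{dt:t\in\mathcal T(r)\}$ form the space $\mathcal H(r)=\{df:f\in H^1_{loc}(B_r),\ df\in L^2(B_r)\}$, since the difference of two equivariant functions is invariant and descends. This space is closed in $L^2$: let $df_j\to\omega$ in $L^2(B_r)$ and normalize $f_j$ to have mean $0$ on a fixed small ball. By the Poincaré inequality $f_j$ is Cauchy in $L^2$ on that ball. If a small ball overlaps one on which $f_j$ is Cauchy, the means on it are Cauchy too (compare on the overlap), hence so is $f_j$. As $B_r$ is connected, finite chains of small balls reach every compact subset, so $f_j\to f$ in $L^2_{loc}(B_r)$ and $df=\omega$.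

Therefore
$$E(r)=\min_{t\in\mathcal T(r)}\int_{B_r}|dt|^2$$
is attained by a unique form $\alpha_r=dt_r$, characterized by $\alpha_r\perp\mathcal H(r)$. Testing with $df$, $f\in C_c^\infty(B_r)$, shows that $t_r$ is weakly harmonic; so $\alpha_r$ is smooth, closed and coclosed. Restricting a competitor to a smaller ball shows that $E$ is nondecreasing.

We also note that $\pi^{-1}(B_r)$ is connected for $r>r_0$: if $|g|<r_0$, a minimal segment from $\tilde p$ to $g\tilde p$ lies within $r_0/2$ of its endpoints, hence in $\pi^{-1}(B_r)$; such $g$ generate $\Gamma$, so all points of $\Gamma\tilde p$ are connected in $\pi^{-1}(B_r)$, and lifted segments connect every other point to $\Gamma\tilde p$.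

**Lemma 7.2.** $E(2r)\le C_0E(r)$ for $r\ge10r_0$, with $C_0=C_0(n)$.

*Proof.* The point is to extend $t\in\mathcal T(r)$ to a competitor on $B_{2r}$; only the numbers $\chi(g)$ are used. Let $I=\int_{B_r}|dt|^2$.

*Bounding $\chi$ by energy.* Let $|g|\le r/10$. The balls $\tilde B_{r/10}(\tilde p)$ and $\tilde B_{r/10}(g\tilde p)=g\tilde B_{r/10}(\tilde p)$ lie in $\tilde B_{r/5}(\tilde p)$ and have equal volume, and the means of $t$ over them differ by exactly $\chi(g)$. Each of these means differs from the mean of $t$ over $\tilde B_{r/5}(\tilde p)$ by at most $\big(\mathrm{vol}(\tilde B_{r/10}(\tilde p))^{-1}\int_{\tilde B_{r/5}(\tilde p)}|t-\bar t|^2\big)^{1/2}$. By (F2), (F1) and the comparison of means after (6.2),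
$$|\chi(g)|\le Cr\Big(\mathop{\mathrm{mean}}_{\tilde B_{2r/5}(\tilde p)}|dt|^2\Big)^{1/2}\le Cr\Big(\mathop{\mathrm{mean}}_{B_{2r/5}}|dt|^2\Big)^{1/2}\le Cr\Big(\frac I{V(r)}\Big)^{1/2}.$$
By (6.1) and additivity of $\chi$, the same bound, with another $C$, holds for all $|g|\le20r$.

*The competitor.* Let $\zeta=1$ on $[0,4]$, $0$ on $[8,\infty)$, linear between; $\zeta_g(x)=\zeta(d(x,g\tilde p)/r)$, $Z=\sum_g\zeta_g$, and on $\pi^{-1}(B_{2r})$
$$T=Z^{-1}\sum_g\chi(g)\zeta_g .$$
Since $\zeta_g(hx)=\zeta_{h^{-1}g}(x)$, $Z$ is invariant and $T\circ h=T+\chi(h)$. Given $x$, pick $g_0$ with $d(x,g_0\tilde p)<2r$. If $d(x,g\tilde p)\le8r$, then $|g_0^{-1}g|\le10r$; so at most $S(10r)$ elements matter at $x$. If $|g_0^{-1}g|\le2r$, then $d(x,g\tilde p)\le4r$ and $\zeta_g(x)=1$; so $Z(x)\ge S(2r)\ge1$. Because $\sum_g\nabla(\zeta_g/Z)=0$, we may subtract $\chi(g_0)$: $\nabla T=\sum_g(\chi(g)-\chi(g_0))\nabla(\zeta_g/Z)$. Also $\sum_g|\nabla(\zeta_g/Z)|\le2Z^{-1}\sum_g|\nabla\zeta_g|$ and $|\nabla\zeta_g|\le\frac1{4r}$. Hence,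 by (6.3),
$$|\nabla T|\le\max_{|g_0^{-1}g|\le10r}|\chi(g_0^{-1}g)|\cdot\frac{2\sum_g|\nabla\zeta_g|}Z\le Cr\Big(\frac I{V(r)}\Big)^{1/2}\frac{S(10r)}{r\,S(2r)}\le C\Big(\frac I{V(r)}\Big)^{1/2}.$$
So $T\in\mathcal T(2r)$ and $E(2r)\le C\,I\,V(2r)/V(r)\le CI$. Minimize over $t$. $\square$

The next lemma is the only place where the construction of $\alpha$ uses sublinear diameter growth directly: harmonic *functions* have energy growing faster than any power.

**Lemma 7.3.** For every $K$ there is $r_K$ such that for $r\ge r_K$ and $f$ harmonic on $B_{2r}$,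
$$\int_{B_r}|df|^2\le K^{-1}\int_{B_{2r}}|df|^2 .$$

*Proof.* Let $\varepsilon>0$ be small, and $r$ so large that $\mathrm{diam}\,\partial B_s\le\varepsilon r$ for $s\in[r,2r]$. Let $s_j=r+14j\varepsilon r$ for the integers $j\ge1$ with $s_j+7\varepsilon r\le2r$; there are at least $c/\varepsilon$ of them. Fix $x_j\in\partial B_{s_j}$. Each point of $A_j=\{s_j\le\rho\le s_j+\varepsilon r\}$ is within $\varepsilon r$ of $\partial B_{s_j}$, so $A_j\subset B(x_j,3\varepsilon r)$. The balls $B(x_j,6\varepsilon r)\subset\{|\rho-s_j|<6\varepsilon r\}\subset B_{2r}$ are disjoint.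

Let $\varphi=1$ on $B_{s_j}$, $0$ for $\rho\ge s_j+\varepsilon r$, linear in $\rho$ between, and let $c_j$ be the mean of $f$ over $B(x_j,3\varepsilon r)$. Testing $\Delta f=0$ with $\varphi^2(f-c_j)$ gives $\int\varphi^2|df|^2=-2\int\varphi(f-c_j)\langle df,d\varphi\rangle$, and with (F2)
$$\int_{B_r}|df|^2\le\int\varphi^2|df|^2\le\frac2{\varepsilon r}\|f-c_j\|_{L^2(A_j)}\|df\|_{L^2(A_j)}\le C\int_{B(x_j,6\varepsilon r)}|df|^2 .$$
Summing over $j$, $\frac c\varepsilon\int_{B_r}|df|^2\le C\int_{B_{2r}}|df|^2$. Choose $\varepsilon$ small in terms of $K$. $\square$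

**Proposition 7.4.** There is a nonzero smooth, closed and coclosed $\alpha$ on $M$ with $I(2r)\le C_2I(r)$ for all large $r$, where $I(r)=\int_{B_r}|\alpha|^2$ and $C_2=C_2(n)$.

*Proof.* We let the minimizers $\alpha_r$ converge: consecutive ones differ by the differential of a harmonic function, and Lemma 7.3 beats the growth in Lemma 7.2. Let $K=4C_0$, $r_k=2^kr_*$ with $r_*\ge\max(10r_0,r_K)$, $\alpha_k:=\alpha_{r_k}$, and on $B_{r_k}$ let $D_k=\alpha_{k+1}-\alpha_k=df_k\in\mathcal H(r_k)$; $f_k$ is harmonic. Since $\alpha_k\perp D_k$,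
$$\int_{B_{r_k}}|D_k|^2=\int_{B_{r_k}}|\alpha_{k+1}|^2-E(r_k)\le E(r_{k+1})\le C_0E(r_k).$$
For $i\le k$, apply Lemma 7.3 $k-i$ times and then Lemma 7.2 $k-i$ times:
$$\int_{B_{r_i}}|D_k|^2\le K^{-(k-i)}C_0E(r_k)\le K^{-(k-i)}C_0\,C_0^{k-i}E(r_i)=C_04^{-(k-i)}E(r_i).$$
The square roots sum over $k\ge i$ to $2C_0^{1/2}E(r_i)^{1/2}$. So $\alpha=\lim\alpha_k$ exists in $L^2(B_{r_i})$ for every $i$ and
$$\|\alpha-\alpha_i\|_{L^2(B_{r_i})}\le2C_0^{1/2}E(r_i)^{1/2}.$$
Since $\mathcal H(r_i)$ is closed and $\alpha_k-\alpha_i\in\mathcal H(r_i)$ on $B_{r_i}$, also $\alpha-\alpha_i\in\mathcal H(r_i)$. Thus $\alpha|_{B_{r_i}}=dt$ with $t\in\mathcal T(r_i)$; being a limit of coclosed forms, $\alpha$ is weakly coclosed, so $t$ is weakly harmonic and $\alpha$ is smooth, closed and coclosed. If $\alpha$ vanished on $B_{r_i}$, then $t$ would be constant on the connected set $\pi^{-1}(B_{r_i})$ and $\chi=0$; so $\alpha\ne0$. As $t$ is a competitor,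
$$E(r_i)\le I(r_i)\le\big(1+2C_0^{1/2}\big)^2E(r_i).$$
For $r\in[r_i,r_{i+1}]$: $I(2r)\le I(r_{i+2})\le CE(r_{i+2})\le CE(r_i)\le CI(r_i)\le CI(r)$. $\square$

**Step 7.5: polynomial growth of $v=|\alpha|^2$.** By (F6), $v$ is subharmonic. By (F4) and five applications of Proposition 7.4, for large $r$,
$$\sup_{B_{4r}}v\le C\frac{I(8r)}{V(8r)}\le C\frac{I(r/4)}{V(r/4)}\le C\sup_{B_{r/4}}v,\qquad \sup_{B_r}v\le C_\alpha r^N\ (r\ge1),\quad N=N(n).\tag{7.1}$$
The second statement is the first iterated: each increase of the radius by the factor $16$ costs a factor $C$, so $N=\log C/\log16$. The constant $C_\alpha$ may depend on $\alpha$.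

**Step 7.6: the dichotomy.** If $\Delta v\equiv0$, then (F6) gives $\nabla\alpha=0$ and $\mathrm{Ric}(\alpha^\sharp,\alpha^\sharp)=0$. So $\alpha$ is parallel and nonzero, hence nowhere zero, $\tilde M=\mathbb R\times N$ by de Rham, and $\mathrm{Ric}$ is positive definite at no point: the conclusion of Theorem A holds. *From now on, through Section 11, assume $\Delta v>0$ somewhere.* We shall show $\liminf V(r)/r^{2-\sigma}=\infty$ for every $\sigma>0$, which proves Theorem A.

## 8. A harmonic radial coordinate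

We construct a substitute for the function $F$ of Section 3, and show that it is almost constant on spheres and increases by about $r^2/V(r)$ from $\partial B_r$ to $\partial B_{2r}$. In $P\times S^1$ one has $f'(r)=1/(4\pi^2\phi)$, so $f\approx r^{2/5}$, which is the order of $r^2/V(r)$; for the metric of Section 3 in the proof of Theorem C, $f\approx\log r$ while $r^2/V(r)$ is bounded above and below.

**Step 8.1: the inner domain $D$.** We need a compact set to start from, whose complement is connected, and on which $\int\Delta v>0$.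

Let $\rho_1$ be a smooth proper function with $|\rho_1-\rho|<1$. For a large regular value $\Theta$ let $D_1$ be the component of $\{\rho_1<\Theta\}$ containing $p$. It is open, connected, relatively compact, with smooth boundary; for $\Theta$ large it contains a minimal segment from $p$ to a point where $\Delta v>0$. Let $\bar D_1\subset B_{s_0}$. Every component of $M\setminus\bar D_1$ has boundary points in $\partial D_1$, and the outer collar of each component of $\partial D_1$ lies in a single component of $M\setminus\bar D_1$. So there are finitely many components, each bounded by components of $\partial D_1$, and at least one is unbounded.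

Let $U$ be an unbounded component. If $z\in U$ and $\rho(z)>s_0$, the part $\{\rho>s_0\}$ of a minimal segment from $p$ to $z$ avoids $\bar D_1$ and so lies in $U$. Hence $U$ meets $\partial B_s$ for every $s>s_0$. If there were two unbounded components, there would be two points of $\partial B_s$ such that every curve joining them meets $B_{s_0}$; their distance would be at least $2(s-s_0)$, contradicting sublinear diameter growth. So $U$ is unique. Put $D=M\setminus\bar U$: it is the union of $D_1$, the bounded components, and the boundary hypersurfaces between them. Thus $D\supset D_1$ is open, connected, relatively compact, with smooth boundary $\partial D=\partial U$, and $M\setminus\bar D=U$ is connected. Since $v$ is subharmonic, $\int_D\Delta v>0$.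

**Step 8.2: the function $f$.** We solve Dirichlet problems on an exhaustion, normalized by flux, and pass to the limit.

Let $U_i\supset\bar D$ be an exhaustion of $M$ by connected relatively compact open sets with smooth boundary. Each component $W$ of $U_i\setminus\bar D$ has closure meeting $\partial D$, as $U_i$ is connected, and $\partial U_i$: otherwise $W$ would be a relatively compact component of $M\setminus\bar D=U$, which is connected and unbounded. Let $f_i$ be harmonic on $U_i\setminus\bar D$, $f_i=0$ on $\partial D$, $f_i=a_i$ on $\partial U_i$, with the constant $a_i>0$ chosen so that $\int_{\partial D}\partial_\nu f_i=1$, $\nu$ pointing out of $D$; this is possible by linearity and the Hopf lemma. By the maximum principle $0<f_i<a_i$ inside. The divergence theorem on $\{0<f_i<\xi\}$ gives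
$$\int_{f_i=\xi}|\nabla f_i|=1\quad\text{for regular }\xi\in(0,a_i).$$

For $\bar D\subset B_s$, $\bar B_s\subset U_i$, let $\mu_i^+(s)$ and $\mu_i(s)$ be the maximum and minimum of $f_i$ on $\partial B_s$. By the maximum principle $f_i\ge\mu_i(s)$ on $U_i\setminus B_s$ and $f_i\le\mu_i^+(s)$ on $\bar B_s\setminus D$.

We shall use repeatedly: if $\psi$ is locally Lipschitz, $\psi=0$ on $A$ and $\psi=1$ on $A'$, with $A,A'\subset B_R$, then
$$CR^2\int_{B_{2R}}|\nabla\psi|^2\ge\int_{B_R}|\psi-\bar\psi|^2\ge\tfrac12\min(\mathrm{vol}\,A,\mathrm{vol}\,A').\tag{8.1}$$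
The first inequality is (F2); the second holds since $\bar\psi^2+(1-\bar\psi)^2\ge\frac12$.

*Bounds independent of $i$.* The function $\min(f_i/\mu_i(s),1)$, extended by $0$ over $D$ and by $1$ off $U_i$, is locally Lipschitz, equals $1$ off $B_s$, and by coarea has energy $\mu_i(s)^{-2}\int_0^{\mu_i(s)}1\,d\xi=1/\mu_i(s)$. By (8.1) with $A=D$, $A'=B_{3s}\setminus B_s$, $R=3s$, the number $1/\mu_i(s)$ is bounded below by a positive number independent of $i$. So $\mu_i(s)$ is bounded in $i$. The compact set $\partial B_s$ lies in a compact connected subset of the connected open set $M\setminus\bar D$ (cover it by finitely many small closed balls and join these by paths); a finite chain of Harnack balls along it bounds $\mu_i^+(s)$ by a constant, independent of $i$, times $\mu_i(s)$. Hence $f_i$ is bounded on each $B_s\setminus D$, uniformly in large $i$.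

By interior and boundary Schauder estimates a subsequence converges in $C^\infty_{loc}$ up to $\partial D$ to some $f\ge0$, harmonic on $M\setminus\bar D$, with $f=0$ on $\partial D$ and $\int_{\partial D}\partial_\nu f=1$. So $f\not\equiv0$, and $f>0$ off $\bar D$ by the strong maximum principle. Extend $f$ by $0$ over $D$. With $\mu^+(s)=\max_{\partial B_s}f$ and $\mu(s)=\min_{\partial B_s}f$ for large $s$, passing to the limit,
$$f\ge\mu(s)\ \text{off }B_s,\qquad f\le\mu^+(s)\ \text{on }\bar B_s.\tag{8.2}$$
In particular $\mu$ and $\mu^+$ are nondecreasing. Let $\xi_*=\lim_{s\to\infty}\mu(s)\le\infty$. If $\xi<\xi_*$, then $\xi<\mu(s)$ for some $s$ and $\{f\le\xi\}\subset B_s$ is bounded; so the divergence theorem gives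
$$\int_{f=\xi}|\nabla f|=1\quad\text{for regular }\xi\in(0,\xi_*).\tag{8.3}$$
Finally, on $\{s\le\rho\le s'\}$ we have $\mu_i(s)\le f_i\le\mu_i^+(s')$, so coarea for $f_i$ gives $\int_{s\le\rho\le s'}|\nabla f_i|^2\le\mu_i^+(s')-\mu_i(s)$. In the limit,
$$\int_{s\le\rho\le s'}|\nabla f|^2\le\mu^+(s')-\mu(s)\qquad(s<s').\tag{8.4}$$
(We go through $f_i$ here because levels of $f$ above $\xi_*$ might be unbounded.)

**Notation for the estimates.** Let
$$b(r)=\frac{r^2}{V(r)},\qquad\tau(r)=\sup_{s\ge r/16}\frac{\mathrm{diam}\,\partial B_s}s,\qquad X(r)=\mu^+(4r)-\mu(r/2).$$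
By (F1), $b(\lambda r)$ and $b(r)$ are comparable for bounded $\lambda,\lambda^{-1}$. The function $\tau$ is nonincreasing and $\tau(r)\to0$. Below $r$ is large; in particular $\bar D\subset B_{r/16}$.

**Step 8.3: Harnack on annuli.** This controls $X(r)$ by an increment of $\mu$, and the gradient by $X$. Let $w\ge0$ be harmonic on $\{\rho>r/2\}$. Each $x\in\partial B_s$, $s\in[r,4r]$, is within $r/8$ of $\gamma(s)$, and $B(\gamma(s),r/2)\subset\{\rho>r/2\}$. Using (F3) on the balls $B(\gamma(s),r/4)$ and chaining along $\gamma$ in steps of $r/8$, $\sup_{r\le\rho\le4r}w\le C\inf_{r\le\rho\le4r}w$. Take $w=f-\mu(r/2)$, nonnegative by (8.2):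
$$X(r)\le C\big(\mu(r)-\mu(r/2)\big).\tag{8.5}$$
For $r\le\rho(x)\le4r$, Cheng–Yau for $w$ on $B(x,r/2)\subset\{\rho>r/2\}$ gives
$$|\nabla f|\le\frac Cr\big(f-\mu(r/2)\big)\le\frac CrX(r)\quad\text{on }\{r\le\rho\le4r\}.\tag{8.6}$$

**Step 8.4: oscillation on spheres.** A minimal geodesic between two points of $\partial B_s$ has length at most $\tau(s)s$ and stays in $\{s/2\le\rho\le2s\}$. By (8.6) with $r=s/2$,
$$\mu^+(s)-\mu(s)\le C\tau(s)X(s/2).\tag{8.7}$$

**Step 8.5: increments are at most $Cb(r)$.** We claim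
$$\mu(r)-\mu^+(r/2)\le Cb(r).\tag{8.8}$$
If the left side is positive, let $\psi$ be the truncation to $[0,1]$ of $\frac{f-\mu^+(r/2)}{\mu(r)-\mu^+(r/2)}$. By (8.2) it vanishes on $B_{r/2}$ and equals $1$ off $B_r$; by (8.3) and coarea its energy is $1/(\mu(r)-\mu^+(r/2))$. The set $B_{3r}\setminus B_r$ contains $B(\gamma(2r),r)$, whose volume is at least $3^{-n}\mathrm{vol}\,B(\gamma(2r),3r)\ge3^{-n}V(r)$, and $V(r/2)\ge2^{-n}V(r)$. So (8.1) with $R=3r$ bounds the energy below by $cV(r)/r^2$.

**Step 8.6: $X(r)\le Cb(r)$.** We combine the last three steps into a recursion. By (8.5), (8.8), (8.7),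
$$X(r)\le C\big(\mu(r)-\mu^+(r/2)\big)+C\big(\mu^+(r/2)-\mu(r/2)\big)\le Cb(r)+C\tau(r/2)X(r/4).$$
Let $Y=X/b$. As $b(r/4)\le Cb(r)$, $Y(r)\le C+C\tau(r/2)Y(r/4)\le C+\frac12Y(r/4)$ for $r\ge r_1$. Iterating until the argument lies in $[r_1/4,r_1)$, where $Y$ is bounded, gives $Y(r)\le2C+1$ for large $r$. So $X(r)\le Cb(r)$ for large $r$. Inserting this in (8.6) at $r$ and at $r/4$, and in (8.7), for large $r$ and $s$,
$$|\nabla f|\le C\frac r{V(r)}\ \text{ on }\{\tfrac r4\le\rho\le4r\},\qquad \mu^+(s)-\mu(s)\le C\tau(s)b(s).\tag{8.9}$$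

**Step 8.7: increments are at least $cb(r)$.** Let $r/4\le s<s+a\le4r$ and let $\varphi=1$ on $B_s$, $0$ off $B_{s+a}$, linear in $\rho$ between. Green's formula on $M\setminus D$ gives
$$1=\Big|\int_{M\setminus D}\langle\nabla f,\nabla\varphi\rangle\Big|\le a^{-1}V(4r)^{1/2}\Big(\int_{s\le\rho\le s+a}|\nabla f|^2\Big)^{1/2}.$$
By (8.4), $\mu^+(s+a)-\mu(s)\ge a^2/V(4r)\ge4^{-n}(a/r)^2b(r)$. Since
$$\mu(s+a)-\mu^+(s)=[\mu^+(s+a)-\mu(s)]-[\mu^+(s+a)-\mu(s+a)]-[\mu^+(s)-\mu(s)],$$
(8.9) and the monotonicity of $\tau$ give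
$$\mu(s+a)-\mu^+(s)\ge\big[4^{-n}(a/r)^2-C\tau(r/4)\big]b(r).\tag{8.10}$$
With $s=a=r/2$ and with $s=a=r$ we get, for large $r$,
$$\mu^+(r/2)<\mu(r),\qquad cb(r)\le\mu(2r)-\mu(r)\le X(r)\le Cb(r),\qquad\mu(r)\ge cb(r).\tag{8.11}$$
In particular $\mu(r)<\xi_*$ for all large $r$.

## 9. A convexity inequality for the flux average of $|\alpha|^2$

**Step 9.1: the pointwise inequality.** For symmetric $H$, $H(a,b)^2\le|H|^2|\mathrm{sym}(a\otimes b)|^2$. Apply this and (4.1) with $H=\nabla\alpha$, symmetric because $d\alpha=0$, $a=\alpha^\sharp$, $b=\nabla f$. Since $\langle\nabla v,\nabla f\rangle=2\nabla\alpha(\alpha^\sharp,\nabla f)$ and $\Delta v\ge2|\nabla\alpha|^2$,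
$$\langle\nabla v,\nabla f\rangle^2\le2|\nabla\alpha|^2\big(v|\nabla f|^2+\alpha(\nabla f)^2\big)\le\Delta v\,\big(v|\nabla f|^2+\alpha(\nabla f)^2\big)\quad\text{on }M\setminus\bar D.\tag{9.1}$$

**Step 9.2: critical points are negligible.** This is needed to divide by $|\nabla f|$ in the coarea formula. The set $Z_f=\{\nabla f=0\}\subset M\setminus\bar D$ has measure zero. Indeed, in local coordinates the gradient of a smooth function vanishes at almost every point of its zero set. Applying this to the first derivatives of $f$ and inductively to higher ones, at almost every point of $Z_f$ all derivatives of $f$ of order $\ge1$ vanish. If $Z_f$ had positive measure, $f-f(x_0)$ would vanish to infinite order at some $x_0$, and Aronszajn's strong unique continuation theorem would make $f$ constant on the connected set $M\setminus\bar D$; but $f>0$ there and $f=0$ on $\partial D$.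

**Step 9.3: derivatives of $m$.** For almost every $\xi\in(0,\xi_*)$ put
$$m(\xi)=\int_{f=\xi}v|\nabla f|,\qquad\kappa(\xi)=\int_{f=\xi}\frac{\alpha(\nabla f)^2}{|\nabla f|}\ \le\ m(\xi).$$
For $k\in C_c^\infty(0,\xi_*)$, $k(f)$ has compact support in $M\setminus\bar D$. By coarea and $\Delta f=0$,
$$\int k'm\,d\xi=\int\langle\nabla k(f),\nabla f\rangle v=-\int k(f)\langle\nabla f,\nabla v\rangle,\qquad\int k(f)\Delta v=-\int k'(f)\langle\nabla f,\nabla v\rangle .$$
Using coarea on the right sides of both and on the left of the second ($Z_f$ is null), $m\in W^{2,1}_{loc}(0,\xi_*)$ and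
$$m'(\xi)=\int_{f=\xi}\frac{\langle\nabla f,\nabla v\rangle}{|\nabla f|},\qquad m''(\xi)=\int_{f=\xi}\frac{\Delta v}{|\nabla f|}\ge0\quad\text{a.e.}$$
We use the $C^1$ representative of $m$. Level sets are compact, so near a regular value all values are regular and the integrals depend continuously on $\xi$; hence they agree with this representative at every regular value. By Sard's theorem regular values have full measure.

For regular $\xi$ the divergence theorem on $\{f<\xi\}\supset\bar D$ gives
$$m'(\xi)=\int_{\{f<\xi\}}\Delta v\ge\int_D\Delta v>0 .$$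
By continuity $m'\ge\int_D\Delta v>0$ on $(0,\xi_*)$; so $m$ is increasing, and $m>0$ as $m\ge0$.

**Step 9.4: the differential inequality.** Dividing (9.1) by $|\nabla f|^2$ and applying Cauchy–Schwarz on $\{f=\xi\}$,
$$(m')^2\le m''(m+\kappa)\quad\text{a.e.}\tag{9.2}$$
Since $m'$ is locally absolutely continuous and positive,
$$\Big(\frac m{m'}\Big)'=1-\frac{mm''}{(m')^2}\le1-\frac m{m+\kappa}\le\frac\kappa m\quad\text{a.e.}\tag{9.3}$$
With only $\kappa\le m$ we are back at the bound $\frac12$ of Section 4. Now we show that $\kappa/m$ is small.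

## 10. The radial component of $\alpha$ is small

**Lemma 10.1.** For large $r$: $m(\mu(r))\ge c\sup_{B_{4r}}v$.

*Proof.* This says that the mean of $v$ over a level is comparable with the sup of $v$. By (8.11) and Sard choose a regular $\xi_0\in(\mu^+(r/2),\mu(r))$. By (8.2), $\Omega=\{f<\xi_0\}$ is relatively compact with smooth boundary $\{f=\xi_0\}$ and contains $B_{r/2}$. Let $u$ be harmonic in $\Omega$ with $u=v$ on $\partial\Omega$. Since $v$ is subharmonic, $u\ge v\ge0$. Let $\xi'<\min(\xi_0,\mu(r/4))$ be a regular value in $(0,\xi_*)$. Green's formula for $u$ and $f$ on $\{\xi'<f<\xi_0\}$ reads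
$$\int_{f=\xi_0}u|\nabla f|-\xi_0\int_{f=\xi_0}\partial_\nu u=\int_{f=\xi'}u|\nabla f|-\xi'\int_{f=\xi'}\partial_\nu u ,$$
and both integrals of $\partial_\nu u$ vanish, because $u$ is harmonic on all of $\{f<\xi_0\}$ and of $\{f<\xi'\}$. So $\int_{f=\xi'}u|\nabla f|=\int_{f=\xi_0}v|\nabla f|=m(\xi_0)$. Now $\{f=\xi'\}\subset B_{r/4}$ by (8.2), and $\int_{f=\xi'}|\nabla f|=1$. By Harnack on $B_{r/4}\subset B_{r/2}$ and (7.1),
$$m(\xi_0)\ge\inf_{B_{r/4}}u\ge c\sup_{B_{r/4}}u\ge c\sup_{B_{r/4}}v\ge c\sup_{B_{4r}}v .$$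
Finally $m(\mu(r))\ge m(\xi_0)$. $\square$

Let $r_k=2^k$ (a new meaning, from here on) and $J_k=[\mu(r_k),\mu(r_{k+1}))$. By (8.11), $cb(r_k)\le|J_k|\le Cb(r_k)$ for large $k$.

**Lemma 10.2.** For every $\varepsilon=1/q$, $q\ge20$ an integer, there is $k_\varepsilon$ such that for $k\ge k_\varepsilon$
$$\int_{J_k}\frac\kappa m\,d\xi\le C\varepsilon^2|J_k|,\qquad C=C(n).$$

*Proof.* Let $g=\alpha(\nabla f)$ on $M\setminus\bar D$. By coarea $\int_{J_k}\kappa\,d\xi=\int_{\{f\in J_k\}}g^2$, so this is an $L^2$ estimate for $g$. Let $r=r_k$ be so large that $\tau(r/4)\le c\varepsilon^2$ with $c=c(n)$ small.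

*Slices in small balls.* Put $s_j=r+j\varepsilon r$, $-1\le j\le q$. By (8.10) with $a=\varepsilon r$, $\mu^+(s_{j-1})<\mu(s_j)$ for $0\le j\le q$. Let $S_j=\{\mu(s_j)\le f<\mu(s_{j+1})\}$, $0\le j<q$. These sets partition $\{f\in J_k\}$. By (8.2), $f\le\mu^+(s_{j-1})<\mu(s_j)$ on $\bar B_{s_{j-1}}$ and $f\ge\mu(s_{j+1})$ off $B_{s_{j+1}}$, so $S_j\subset\{s_{j-1}<\rho<s_{j+1}\}$ and each point of $S_j$ is within $2\varepsilon r$ of $\partial B_{s_{j-1}}$. As $\mathrm{diam}\,\partial B_{s_{j-1}}\le\varepsilon r/2$, $S_j\subset B(x_j,3\varepsilon r)$ for some $x_j\in\partial B_{s_{j-1}}$.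

*Mean zero on slices.* We claim $\int_{S_j}g=0$. Let $K(\xi)$ be the length of $[0,\xi]\cap[\mu(s_j),\mu(s_{j+1}))$. The function $K(f)-(\mu(s_{j+1})-\mu(s_j))$ is Lipschitz, constant near $\bar D$, vanishes off $B_{s_{j+1}}$, and has gradient $1_{S_j}\nabla f$ a.e. Since $\alpha$ is coclosed, pairing $\alpha$ with this gradient integrates to $0$, which is the claim.

*Poincaré.* Let $\bar g_j$ be the mean of $g$ over $B(x_j,3\varepsilon r)$. As $\int_{S_j}g=0$,
$$\int_{S_j}g^2\le\int_{S_j}|g-\bar g_j|^2\le\int_{B(x_j,3\varepsilon r)}|g-\bar g_j|^2\le C\varepsilon^2r^2\int_{B(x_j,6\varepsilon r)}|\nabla g|^2 .$$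
The balls $B(x_j,6\varepsilon r)\subset\{|\rho-s_{j-1}|<6\varepsilon r\}$ have overlap bounded by an absolute constant, since consecutive $s_j$ differ by $\varepsilon r$. As $\varepsilon\le\frac1{20}$ they lie in $\{r/2<\rho<3r\}$. Summing over $j$,
$$\int_{\{f\in J_k\}}g^2\le C\varepsilon^2r^2\int_{r/2<\rho<3r}|\nabla g|^2 .\tag{10.1}$$

*The gradient of $g$.* We have $|\nabla g|\le|\nabla\alpha||\nabla f|+|\alpha||\mathrm{Hess}f|$. Let $\varphi$ be a cutoff depending on $\rho$, equal to $1$ on $\{r/2\le\rho\le3r\}$, supported in $\{r/4\le\rho\le4r\}$, with $|\nabla\varphi|\le C/r$. From $|\nabla v|\le2|\nabla\alpha||\alpha|$,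
$$2\int\varphi^2|\nabla\alpha|^2\le\int\varphi^2\Delta v=-2\int\varphi\langle\nabla\varphi,\nabla v\rangle\le4\int\varphi|\nabla\varphi||\nabla\alpha||\alpha| ,$$
and Cauchy–Schwarz gives $\int\varphi^2|\nabla\alpha|^2\le4\int|\nabla\varphi|^2v\le Cr^{-2}V(r)\sup_{B_{4r}}v$. In the same way, with (F6) for $df$, i.e. $\Delta|\nabla f|^2\ge2|\mathrm{Hess}f|^2$, we get $\int\varphi^2|\mathrm{Hess}f|^2\le Cr^{-2}V(r)\sup_{r/4\le\rho\le4r}|\nabla f|^2$. With (10.1) and (8.9),
$$\int_{J_k}\kappa\,d\xi\le C\varepsilon^2\,V(r)\Big(\frac r{V(r)}\Big)^2\sup_{B_{4r}}v=C\varepsilon^2b(r)\sup_{B_{4r}}v .$$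
On $J_k$ we have $m\ge m(\mu(r))\ge c\sup_{B_{4r}}v$ by Lemma 10.1, and $b(r)\le C|J_k|$. Divide. $\square$

## 11. Faster than every power: end of the proof of Theorem A

**Step 11.1: lower bound for $m$.** Fix $\varepsilon=1/q$ and $\xi_1=\mu(r_{k_\varepsilon})$. The intervals $J_k$, $k\ge k_\varepsilon$, cover $[\xi_1,\xi_*)$. Since $b(r_{k-1})\ge\frac14b(r_k)$, for $\xi\in J_k$ with $k>k_\varepsilon$ we have $|J_k|\le C|J_{k-1}|\le C\mu(r_k)\le C\xi$, while $\sum_{k_\varepsilon\le j<k}|J_j|\le\mu(r_k)\le\xi$. So, integrating (9.3) from $\xi_1$ and using Lemma 10.2 on each $J_j$,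
$$\frac m{m'}(\xi)\le A_\varepsilon+C_3\varepsilon^2\xi\qquad(\xi_1\le\xi<\xi_*),\quad C_3=C_3(n),$$
where $A_\varepsilon<\infty$ absorbs $(m/m')(\xi_1)$ and the contribution of $J_{k_\varepsilon}$. Integrating $(\log m)'\ge(A_\varepsilon+C_3\varepsilon^2\xi)^{-1}$,
$$m(\xi)\ge m(\xi_1)\Big(\frac{A_\varepsilon+C_3\varepsilon^2\xi}{A_\varepsilon+C_3\varepsilon^2\xi_1}\Big)^{1/(C_3\varepsilon^2)}\ge a_\varepsilon\,\xi^{1/(C_3\varepsilon^2)},\qquad a_\varepsilon>0.\tag{11.1}$$

**Step 11.2: the contradiction.** Suppose $V(R_i)\le\Lambda R_i^{2-\sigma}$ with $R_i\to\infty$. By (8.11), $\mu(R_i)\ge cR_i^2/V(R_i)\ge c''R_i^\sigma$ with $c''>0$ independent of $i$. For regular $\xi<\mu(R_i)$, $\{f=\xi\}\subset B_{R_i}$ and $\int_{f=\xi}|\nabla f|=1$, so $m(\xi)\le\sup_{B_{R_i}}v\le C_\alpha R_i^N$ by (7.1). Let $\xi\uparrow\mu(R_i)$ and use (11.1):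
$$a_\varepsilon\,(c''R_i^\sigma)^{1/(C_3\varepsilon^2)}\le C_\alpha R_i^N\quad\text{for all large }i.$$
Since $N$ and $C_3$ depend only on $n$, we may choose $\varepsilon$ with $\sigma/(C_3\varepsilon^2)>N$, and this is false for large $i$. So under the hypothesis of Theorem A, $\Delta v\equiv0$, and Step 7.6 gives the conclusion. This proves Theorem A and the Corollary. $\blacksquare$

## 12. Infinite fundamental groups: finite covers and proof of Theorem B

**Step 12.1: a homomorphism on a finite index subgroup.** By Lemma 6.1, $\Gamma$ is finitely generated. By Milnor it has polynomial growth, and by Gromov it is virtually nilpotent. Being infinite, it has a normal, infinite, finitely generated nilpotent subgroup $\Gamma'$ of finite index. The abelianization of $\Gamma'$ is infinite: each quotient of consecutive terms of the lower central series is a quotient of a tensor power of the abelianization, so if the latter were finite, $\Gamma'$ would be finite. Hence there is a nonzero homomorphism $\chi:\Gamma'\to\mathbb R$.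

Let $\pi':M'=\tilde M/\Gamma'\to M$, with finite deck group $F=\Gamma/\Gamma'$, base point $p'$ over $p$, $\rho'=d(p',\cdot)$, balls $B'_r$, and $D_0=\max_{h\in F}d(p',hp')$. Lifting minimal segments,
$$\rho\circ\pi'\le\rho'\le\rho\circ\pi'+D_0 .\tag{12.1}$$
If $M'$ contains a line, the Cheeger–Gromoll splitting theorem splits off $\mathbb R$ from $M'$, hence from $\tilde M$, and (a) holds. *Assume from now on that $M'$ contains no line.* To apply Theorem A to $M'$ we must prove:

**Claim.** $M'$ has sublinear diameter growth.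

Some argument is needed: for a general finite cover the spheres could break into several far-apart pieces. Let $\gamma'$ be the lift of $\gamma$ at $p'$. It is a ray, as $\pi'$ does not increase distances. Put $\delta_h(s)=d(\gamma'(s),h\gamma'(s))$ for $h\in F$. Lifting a minimal path from $\pi'(x')$ to $\gamma(s)$:
$$\text{if }\rho(\pi'(x'))=s,\text{ then } x' \text{ is within }\mathrm{diam}\,\partial B_s=o(s)\text{ of some }h\gamma'(s),\ h\in F.\tag{12.2}$$

**Step 12.2: for each $h\in F$, $\delta_h(s)/s$ converges to $0$ or to $2$.** We look at $M'$ from infinitely far away and use that the limit is one-dimensional. Let $s_i\to\infty$ be such that $\delta_h(s_i)/s_i\to\delta\in[0,2]$. By Gromov's precompactness theorem, after passing to a subsequence, $(s_i^{-1}M',p')\to(Y,y_0)$ in the pointed Gromov–Hausdorff sense. Each $h'\in F$ moves $p'$ by at most $D_0/s_i\to0$ in $s_i^{-1}M'$, so, after a further subsequence, it converges to an isometry $h'_\infty$ of $Y$ fixing $y_0$; and $\gamma'$ converges to a ray $\gamma_\infty$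 from $y_0$. Put $\varrho=d(y_0,\cdot)$ and $\gamma_{h'}=h'_\infty\gamma_\infty$. Then $\varrho(\gamma_{h'}(s))=s$.

We have $Y=\bigcup_{h'\in F}\gamma_{h'}([0,\infty))$. Indeed a point $y\ne y_0$ is a limit of points $x_i'$, by (12.1) $\rho(\pi'(x'_i))/s_i\to\varrho(y)$, by (12.2) $x_i'$ is within $o(s_i)$ of $h_i\gamma'(\rho(\pi'(x'_i)))$, and $h_i$ is constant along a subsequence.

Now $\delta=d(\gamma_\infty(1),\gamma_h(1))$. Suppose $0<\delta<2$. Let $\beta:[0,\delta]\to Y$ be a minimal unit speed geodesic from $\gamma_\infty(1)$ to $\gamma_h(1)$. The function $\varrho\circ\beta$ equals $1$ at both endpoints, so it attains its minimum or its maximum at an interior $t_0$. Let $y=\beta(t_0)$ and $s_0=\varrho(y)\ge1-\delta/2>0$. Choose $h'$ with $y=\gamma_{h'}(s_0)$.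

Blow up at $y$: choose $\epsilon_i\to0$ such that $(\epsilon_i^{-1}Y,y)$ converges to a tangent cone $T$, $\beta(t_0+\epsilon_i\,\cdot)$ converges to a line $\ell$ in $T$, $\gamma_{h'}(s_0+\epsilon_i\,\cdot)$ to a line $\ell'$, and $(\varrho-s_0)/\epsilon_i$ to a 1-Lipschitz function $\hat\varrho$ on $T$. By a diagonal argument $T$ is a limit of rescalings of $M'$, which have $\mathrm{Ric}\ge0$. By the Cheeger–Colding splitting theorem $T=\mathbb R\times Z$ isometrically, with $\ell$ a line $\mathbb R\times\{z\}$ and $Z$ a geodesic space.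

*$Z$ is a point.* A point $\gamma_{h''}(t)$ at distance $\le k\epsilon_i$ from $y$ satisfies $|t-s_0|=|\varrho(\gamma_{h''}(t))-\varrho(y)|\le k\epsilon_i$, so $d(\gamma_{h''}(s_0),y)\le2k\epsilon_i$. For small $\epsilon_i$ this forces $\gamma_{h''}(s_0)=y$. So, after a further subsequence, $T$ is the union of finitely many 1-Lipschitz images of $\mathbb R$, namely the limits of $\gamma_{h''}(s_0+\epsilon_i\,\cdot)$ for those $h''$ with $\gamma_{h''}(s_0)=y$. Hence $T$ has zero 2-dimensional Hausdorff measure. If $Z$ had two points, it would contain a segment of some length $a>0$, and $T$ would contain $\mathbb R\times[0,a]$. So $Z$ is a point and $T=\ell(\mathbb R)$.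

*Contradiction.* As $t_0$ is a minimum or a maximum of $\varrho\circ\beta$, $\hat\varrho\circ\ell$ is $\ge0$ everywhere or $\le0$ everywhere. But $\hat\varrho(\ell'(t))=t$ takes both signs on $T=\ell(\mathbb R)$.

So $\delta\in\{0,2\}$. The set of limit points of the continuous function $\delta_h(s)/s$ as $s\to\infty$ is connected, hence a single point, $0$ or $2$.

**Step 12.3: proof of the Claim.** Let $H_0=\{h\in F:\delta_h(s)/s\to0\}$. It is a subgroup, because $\delta_{gh}\le\delta_g+\delta_h$ and $\delta_{h^{-1}}=\delta_h$.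

If $H_0=F$: a point $x'\in\partial B'_s$ has $s'=\rho(\pi'(x'))\in[s-D_0,s]$ by (12.1), so by (12.2) it is within $o(s)$ of some $h\gamma'(s')$, hence within $o(s)$ of $\gamma'(s')$, hence of $\gamma'(s)$. This is the Claim.

Suppose $H_0\ne F$. By (12.2), there is $s_0$ such that if $s=\rho(\pi'(x'))>s_0$, then $x'$ is within distance $<s/10$ of some $h\gamma'(s)$. Let $O_1$ be the set of those $x'$ with $\rho(\pi'(x'))>s_0$ for which this occurs with some $h\in H_0$, and $O_2$ the set for which it occurs with some $h\notin H_0$. They are open and cover $\{\rho\circ\pi'>s_0\}$. For $h\in H_0$, $h'\notin H_0$ we have $h^{-1}h'\notin H_0$, so $d(h\gamma'(s),h'\gamma'(s))=\delta_{h^{-1}h'}(s)\ge1.9s$ for $s>s_0$, after enlarging $s_0$; hence $O_1\cap O_2=\emptyset$. Fix $h'\notin H_0$. Then $\gamma'(s)\in O_1$ and $h'\gamma'(s)\in O_2$ for $s>s_0$. A minimal segment between these two points is connected, so it meets the compact set $\{\rho\circ\pi'\le s_0\}$. Parametrize it so that it is in this set at time $0$ and let $s\to\infty$: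 both endpoints go to infinity, and a subsequence converges to a line in $M'$. This contradicts our assumption. The Claim is proved.

**Step 12.4: conclusion.** Apply Theorem A to $M'$, whose fundamental group is $\Gamma'$, and to $\chi$: either $\tilde M$ splits, which is (a), or $\mathrm{vol}\,B'_r/r^{2-\sigma}\to\infty$ for every $\sigma>0$. By (12.1), $B'_r\subset\pi'^{-1}(B_r)$, so $\mathrm{vol}\,B'_r\le|F|V(r)$ and $V(r)/r^{2-\sigma}\to\infty$; on bounded ranges of $r\ge1$ use $V(r)\ge V(1)>0$. This is (b). If $\mathrm{Ric}>0$ at one point, (a) is impossible, because the $\mathbb R$-direction of $\mathbb R\times N$ is Ricci-null everywhere. $\blacksquare$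

**Consequence for finiteness of $\pi_1$.** *If $M$ is open, $\mathrm{Ric}\ge0$, $\mathrm{Ric}>0$ at one point, $M$ has sublinear diameter growth, and $\liminf_{r\to\infty}V(r)/r^{1+\delta}<\infty$ for some $\delta<1$, then $\pi_1(M)$ is finite.* Otherwise Theorem B(b) with $\sigma=(1-\delta)/2$ would give $V(r)/r^{1+\delta}\ge c_\sigma r^{(1-\delta)/2}\to\infty$. So in the first fact quoted in Section 2, the hypothesis on $\mathrm{RV}$ can be weakened to one on $V$ itself.

**Sharpness.** Under $\mathrm{Ric}>0$, sublinear diameter growth and infinite $\pi_1$, Theorem B gives $\liminf_{r\to\infty}\log V(r)/\log r\ge2$, and the metric of Theorem C, where $\pi_1=\mathbb Z$, attains equality. The smallest polynomial volume growth exponent compatible with these conditions is therefore exactly $2$.
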